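\title{Transitive groups with finitely many core points are $2$-homogeneous}

\begin{abstract}
A permutation group $\Gamma\le S_n$ acts on $\mathbb{R}^n$ by permuting coordinates. An integral vector is a core point of $\Gamma$ if the convex hull of its orbit contains no integral vector outside the orbit. We prove that a transitive group that is not $2$-homogeneous has infinitely many core points up to translation by integer multiples of the all-ones vector $\mathbf{1}$. Hence a transitive group has finitely many core points up to translation exactly when it is $2$-homogeneous. More precisely, infinitely many core points already have coordinate sum $1$. They fill an arithmetic progression when $\mathbf{1}^\perp$ is reducible over $\mathbb{Q}$. When $\mathbf{1}^\perp$ is reducible over $\mathbb{R}$ only, they come from the units of an order in a division algebra, and every progression not parallel to $\mathbf{1}$ contains only finitely many core points.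
\end{abstract}

\section{Core points and the main results}\label{sec:intro}

Let $n\ge 2$, let $[n]=\{1,\dots,n\}$, and let $\Gamma\le S_n$ act on $\mathbb{R}^n$ by permuting coordinates, so that $\gamma e_i=e_{\gamma(i)}$ for the standard basis vectors. For $z\in\mathbb{Z}^n$ the \emph{orbit polytope} of $z$ is $P(z)=\operatorname{conv}(\Gamma z)$. Permutations preserve the Euclidean norm, so the orbit $\Gamma z$ lies on a sphere and each of its points is a vertex of $P(z)$. The polytope is \emph{lattice-free} if its vertices are its only integral points, and $z$ is then called a \emph{core point} of $\Gamma$: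
\[
P(z)\cap\mathbb{Z}^n=\Gamma z .
\]
Core points are the test points for symmetric integer feasibility. Every orbit polytope contains a core point (Lemma~\ref{lem:descent}), so a $\Gamma$-invariant convex set contains an integral point if and only if it contains a core point. It is natural to ask for which groups the list of test points is finite.

Let $\Gamma$ be transitive. Its fixed space is the line spanned by $\mathbf{1}=(1,\dots,1)$, and $P(z+k\mathbf{1})=P(z)+k\mathbf{1}$, so $z+k\mathbf{1}$ is a core point for all $k\in\mathbb{Z}$ as soon as $z$ is. We therefore count core points up to these translations. Write $\sigma(x)=x_1+\dots+x_n$ and call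
\[
L_s=\{z\in\mathbb{Z}^n:\sigma(z)=s\}
\]
the $s$-th \emph{layer}. Translation by $\mathbf{1}$ maps $L_s$ to $L_{s+n}$. Thus every core point is a translate of one in $L_0\cup\dots\cup L_{n-1}$, and two different points of one layer are never translates of each other.

Two examples show what can happen. For $\Gamma=S_n$, suppose $z_i-z_j\ge2$. Then $z-e_i+e_j$ lies on the segment from $z$ to $(i\,j)z$, and its squared norm is $\|z\|^2-2(z_i-z_j)+2<\|z\|^2$, so it is not in the orbit. Hence every core point of $S_n$ is a translate of a $0/1$ vector, and there are finitely many. Now let $\Gamma\le S_4$ be the stabilizer of the partition $\{\{1,3\},\{2,4\}\}$, a dihedral group of order $8$. Here $(1+k,-k,k,-k)\in L_1$ is a core point for every $k\in\mathbb{Z}$ (Lemma~\ref{lem:blocks}). Its orbit polytope stretches along the invariant line spanned by $(1,-1,1,-1)$ and stays thin across it.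

The second example suggests the general answer. The polytope $P(z)$ of a point $z\in L_s$ is centered at $\frac sn\mathbf{1}$, and $L_s$ has a point within distance $\sqrt n$ of this center. So a lattice-free orbit polytope of large diameter must be thin in some direction of $\mathbf{1}^\perp$, and an orbit polytope is degenerate exactly when its orbit, seen from the center, lies in a proper invariant subspace of $\mathbf{1}^\perp$. If there is no such subspace, one expects finitely many core points. By a lemma of Cameron (Lemma~\ref{lem:cameron}), $\Gamma$ acts irreducibly on $\mathbf{1}^\perp$ if and only if it is \emph{$2$-homogeneous}, that is, transitive on the $2$-element subsets of $[n]$.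

Recall that a \emph{block system} of a transitive group is a partition of $[n]$ whose parts, the blocks, are permuted by $\Gamma$. All blocks have the same size $m$, which divides $n$, and $\Gamma$ is \emph{imprimitive} if it has a block system with $1<m<n$, and \emph{primitive} otherwise. A subspace of $\mathbb{R}^n$ is \emph{rational} if it is spanned by vectors of $\mathbb{Q}^n$, and an \emph{irrational invariant subspace} is a $\Gamma$-irreducible invariant subspace that is not rational. The following facts are known.
\begin{enumerate}
\item[(a)] If $\Gamma$ is $2$-homogeneous, it has finitely many core points up to translation.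
\item[(b)] If $\Gamma$ is transitive and imprimitive, it has infinitely many.
\item[(c)] If $\Gamma$ is transitive and has an irrational invariant subspace, it has infinitely many.
\end{enumerate}
The conjecture posed by Herr, Rehn and Sch\"urmann \cite{HRS} is that every transitive group that is not $2$-homogeneous has infinitely many core points up to translation. Facts (b) and (c) do not cover primitive groups without irrational invariant subspaces; Section~\ref{sec:grid} describes one. We prove the conjecture.

\begin{theorem}\label{thm:main}
Let $\Gamma\le S_n$, $n\ge2$, be transitive and not $2$-homogeneous. Then $\Gamma$ has infinitely many core points up to translation by integer multiples of $\mathbf{1}$.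
\end{theorem}

With (a), a transitive group has finitely many core points up to translation if and only if it is $2$-homogeneous. The proof also shows where the core points lie. We say that $\mathbf{1}^\perp$ is \emph{reducible over $\mathbb{Q}$} if it has a rational invariant subspace other than $0$ and $\mathbf{1}^\perp$, and \emph{irreducible over $\mathbb{Q}$} otherwise.

\begin{theorem}\label{thm:tri}
Let $\Gamma\le S_n$, $n\ge2$, be transitive. Exactly one of the following holds.
\begin{enumerate}
\item[(I)] $\mathbf{1}^\perp$ is irreducible over $\mathbb{R}$, that is, $\Gamma$ is $2$-homogeneous. There are finitely many core points up to translation.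
\item[(II)] $\mathbf{1}^\perp$ is irreducible over $\mathbb{Q}$ but reducible over $\mathbb{R}$. There are infinitely many core points in $L_1$. But for all $y,u\in\mathbb{Z}^n$ with $u\notin\mathbb{R}\mathbf{1}$, only finitely many $k\in\mathbb{Z}$ make $y+ku$ a core point.
\item[(III)] $\mathbf{1}^\perp$ is reducible over $\mathbb{Q}$. There are $y\in L_1$ and $0\ne u\in\mathbb{Z}^n\cap\mathbf{1}^\perp$ such that $y+ku$ is a core point for every $k\in\mathbb{Z}$.
\end{enumerate}
Consequently, $\Gamma$ is $2$-homogeneous if and only if the layer $L_1$ contains only finitely many core points. Moreover, a progression $y+ku$ with $y,u\in\mathbb{Z}^n$ and $u\notin\mathbb{R}\mathbf{1}$ that contains core points for infinitely many $k$ exists if and only if $\mathbf{1}^\perp$ is reducible over $\mathbb{Q}$.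
\end{theorem}

The layer $L_1$ contains the core point $e_1$, whose orbit polytope is the standard simplex, and it cannot be replaced by an arbitrary layer (Proposition~\ref{prop:layer}).

Section~\ref{sec:fat} proves the finiteness statements, including (a), from one estimate. Sections~\ref{sec:grid} and \ref{sec:rational} treat case (III): we split $\mathbf{1}^\perp=U\oplus W$ rationally, keep the polytope as thin as the lattice allows in $W$, and stretch it along $U$. Section~\ref{sec:units} treats case (II), where no rational direction is available and the simplex is moved by unimodular maps that commute with $\Gamma$. Facts (b) and (c) are not used.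

\section{Strict convexity and invariant subspaces}\label{sec:tools}

We write $\chi_B$ for the indicator vector of $B\subseteq[n]$ and $\pi_V$ for the orthogonal projection onto a subspace $V$. The proofs of lattice-freeness by minimal norm rest on the strict convexity of Euclidean balls.

\begin{lemma}\label{lem:sc}
Let $x=\sum_j\lambda_jx_j$ be a convex combination with $\|x_j\|\le r$ for all $j$ and $\|x\|\ge r$. Then $x_j=x$ whenever $\lambda_j>0$.
\end{lemma}

\begin{proof}
We have $\sum_j\lambda_j\|x_j-x\|^2=\sum_j\lambda_j\|x_j\|^2-\|x\|^2\le r^2-r^2=0$.
\end{proof}

\begin{lemma}\label{lem:descent}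
Let $H\le S_n$ be any subgroup, let $z\in\mathbb{Z}^n$, and let $y$ have minimal norm in the finite nonempty set $\operatorname{conv}(Hz)\cap\mathbb{Z}^n$. Then $\operatorname{conv}(Hy)\cap\mathbb{Z}^n=Hy$.
\end{lemma}

\begin{proof}
The set $\operatorname{conv}(Hz)$ is convex and $H$-invariant, so it contains $\operatorname{conv}(Hy)$. Hence an integral point $x\in\operatorname{conv}(Hy)$ has $\|x\|\ge\|y\|$, and Lemma~\ref{lem:sc} gives $x\in Hy$.
\end{proof}

If $V$ is $\Gamma$-invariant, then so is $V^\perp$, because $\Gamma$ acts by orthogonal maps, and $\pi_V$ commutes with $\Gamma$. A subspace is rational exactly when it is the solution set of a linear system with rational coefficients, so intersections and orthogonal complements of rational subspaces are rational. A nonzero rational subspace contains a nonzero integral vector. If the columns of a rational matrix $Q$ form a basis of $V$, then $\pi_V=Q(Q^{T}Q)^{-1}Q^{T}$ is a rational matrix. So $N\pi_V$ is integral for some integer $N\ge1$, and $\pi_V(\mathbb{Z}^n)\subseteq\frac1N\mathbb{Z}^n$ is discrete. This discreteness is how rationality enters in case (III).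

\begin{lemma}[Cameron]\label{lem:cameron}
A transitive group $\Gamma\le S_n$, $n\ge2$, acts irreducibly on $\mathbf{1}^\perp$ if and only if it is $2$-homogeneous.
\end{lemma}

\begin{proof}
Let $J$ be the all-ones matrix; it vanishes on $\mathbf{1}^\perp$. Let $\Gamma$ be $2$-homogeneous and $V\subseteq\mathbf{1}^\perp$ invariant. The matrix $\pi_V$ is symmetric and commutes with $\Gamma$, so its diagonal entries are equal and its off-diagonal entries are equal. Thus $\pi_V=aI+bJ$ acts on $\mathbf{1}^\perp$ as a scalar, and $V$ is $0$ or $\mathbf{1}^\perp$. Conversely, let $\Gamma$ not be $2$-homogeneous, and let $A$ be the adjacency matrix of the graph on $[n]$ whose edges form one orbit on $2$-element subsets. It is symmetric and commutes with $\Gamma$. So $A\mathbf{1}$ is $\Gamma$-fixed, hence a multiple of $\mathbf{1}$, and $A$ preserves $\mathbf{1}^\perp$. If $A$ were a scalar on $\mathbf{1}^\perp$, it would have the form $aI+bJ$, but the graph is neither empty nor complete. So an eigenspace of $A$ in $\mathbf{1}^\perp$ is a proper nonzero invariant subspace.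
\end{proof}

\section{Wide orbit polytopes are not lattice-free}\label{sec:fat}

Let $\Gamma$ be transitive. For $x\in\mathbb{R}^n$ put $x'=x-\frac{\sigma(x)}n\mathbf{1}\in\mathbf{1}^\perp$. For $x,v\in\mathbf{1}^\perp$ let
\[
h(x,v)=\max_{\gamma\in\Gamma}\langle v,\gamma x\rangle ,
\]
which measures, for a unit vector $v$, how far $\operatorname{conv}(\Gamma x)$ extends in the direction $v$. The function $h$ is continuous and satisfies $h(tx,v)=t\,h(x,v)$ for $t\ge0$. Let $S$ be the unit sphere of $\mathbf{1}^\perp$.

\begin{lemma}\label{lem:fat}
If $z\in\mathbb{Z}^n$ and $h(z',v)\ge\sqrt n$ for all $v\in S$, then $z$ is not a core point.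
\end{lemma}

\begin{proof}
Let $\sigma(z)=s=qn+t$ with $0\le t<n$, and let $p\in L_s$ have $t$ coordinates equal to $q+1$ and the others equal to $q$. Each coordinate of $p$ differs from $s/n$ by less than $1$, so $\|p'\|<\sqrt n$. If $p'$ were not in the compact convex set $\operatorname{conv}(\Gamma z')\subseteq\mathbf{1}^\perp$, a separating hyperplane would give $v\in S$ with $\langle v,p'\rangle>h(z',v)\ge\sqrt n$, which contradicts $\|p'\|<\sqrt n$. Hence $p\in\frac sn\mathbf{1}+\operatorname{conv}(\Gamma z')=P(z)$. But $\|(\gamma z)'\|=\|z'\|\ge h(z',v)\ge\sqrt n$ for all $\gamma\in\Gamma$ and $v\in S$, so $p\notin\Gamma z$.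
\end{proof}

\begin{lemma}\label{lem:span}
If $x\in\mathbf{1}^\perp$ and $\Gamma x$ spans $\mathbf{1}^\perp$, then $h(x,v)>0$ for all $v\in S$.
\end{lemma}

\begin{proof}
The vector $\sum_\gamma\gamma x$ is $\Gamma$-fixed and lies in $\mathbf{1}^\perp$, so it is $0$ by transitivity. Thus the numbers $\langle v,\gamma x\rangle$ sum to $0$. They are not all $0$, since $\Gamma x$ spans $\mathbf{1}^\perp$, so the largest is positive.
\end{proof}

Irreducibility over $\mathbb{R}$ makes this estimate uniform in $x$. Irreducibility over $\mathbb{Q}$ gives it for each rational $x$ separately, which suffices along one progression.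

\begin{proposition}\label{prop:finite}
Let $\Gamma$ be transitive.
\begin{enumerate}
\item[(i)] If $\mathbf{1}^\perp$ is irreducible over $\mathbb{R}$, there are finitely many core points up to translation.
\item[(ii)] If $\mathbf{1}^\perp$ is irreducible over $\mathbb{Q}$ and $y,u\in\mathbb{Z}^n$ with $u\notin\mathbb{R}\mathbf{1}$, then $y+ku$ is a core point for only finitely many $k\in\mathbb{Z}$.
\end{enumerate}
\end{proposition}

Part (i) is fact (a), by Lemma~\ref{lem:cameron}.

\begin{proof}
(i) The orbit of every $x\in S$ spans a nonzero invariant subspace, which must be $\mathbf{1}^\perp$. By Lemma~\ref{lem:span} and compactness, $h\ge\rho$ on $S\times S$ for some $\rho>0$, so $h(z',v)\ge\rho\|z'\|$ for all $z$ and all $v\in S$. By Lemma~\ref{lem:fat}, a core point has $\|z'\|<\sqrt n/\rho$. Each of the layers $L_0,\dots,L_{n-1}$ has finitely many points with this property.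

(ii) The vector $u'$ is nonzero and rational, so $\Gamma u'$ spans a nonzero rational invariant subspace, which must be $\mathbf{1}^\perp$. By Lemma~\ref{lem:span} and compactness of $S$, there is $\rho>0$ with $h(u',v)\ge\rho$ for all $v\in S$. Given $v\in S$ and $k\in\mathbb{Z}$, apply this to $v$ if $k\ge0$ and to $-v$ if $k<0$: there is $\gamma$ with $k\langle v,\gamma u'\rangle\ge|k|\rho$. Therefore
\[
h(y'+ku',v)\ge\langle v,\gamma y'\rangle+k\langle v,\gamma u'\rangle\ge|k|\rho-\|y'\| .
\]
Since $(y+ku)'=y'+ku'$, Lemma~\ref{lem:fat} shows that $y+ku$ is not a core point once $|k|\rho\ge\|y'\|+\sqrt n$.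
\end{proof}

\section{The $3\times3$ grid}\label{sec:grid}

Let $n=9$, view vectors as $3\times3$ matrices with unit matrices $E_{ij}$, and let $\Gamma$ be generated by the permutations of the rows, the permutations of the columns, and transposition. It is not $2$-homogeneous, since two cells may or may not share a row or column. Let $U$ be the space of matrices with all row and column sums $0$, and let $W$ be the space of matrices $(a_i+b_j)$ with $\sum a_i=\sum b_j=0$. Both are rational and invariant, and $\mathbb{R}^9=\mathbb{R}\mathbf{1}\oplus U\oplus W$ orthogonally.

Neither (b) nor (c) applies to this group. The stabilizer $H$ of the cell $(1,1)$ has orbits of sizes $1,4,4$. A block containing $(1,1)$ is $H$-invariant, so it has size $1$, $5$ or $9$, and $5\nmid 9$; thus $\Gamma$ is primitive. A linear map that commutes with $\Gamma$ is determined by the image of $E_{11}$, which is $H$-fixed, so these maps form a space of dimension at most $3$. This space is therefore spanned by the projections onto $\mathbb{R}\mathbf{1}$, $U$ and $W$. The projection onto an invariant subspace is an idempotent combination of the three, so it has coefficients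 in $\{0,1\}$, and every invariant subspace is rational.

The matrix
\[
u=\begin{pmatrix}4&-2&-2\\-2&1&1\\-2&1&1\end{pmatrix}\in U
\]
is fixed by $H$. We claim that $E_{11}+ku$ is a core point for every $k\in\mathbb{Z}$. Since $H$ fixes $u$, the point $\gamma(E_{11}+ku)$ depends only on the cell $(i,j)=\gamma(1,1)$, and it has the form $E_{ij}+ku_{ij}$ with $u_{ij}\in U$. Let $x=\sum\mu_{ij}(E_{ij}+ku_{ij})$ be an integral convex combination. The matrices $u_{ij}$ do not contribute to row sums, so the $i$-th row sum of $x$ is $\sum_j\mu_{ij}$, an integer in $[0,1]$. Hence the weights $\mu_{ij}$ are concentrated on one row. The column sums show in the same way that they are concentrated on one column. So one weight equals $1$, and $x$ lies in the orbit.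

This argument can be read in two ways, and the general proof needs both.

\emph{Separating sets.} The indicator vectors of the rows and columns are integral and orthogonal to $U$, so they do not see the stretching along $U$, and the rows and columns separate the cells.

\emph{Shortest projections.} A matrix $z\in L_1$ with row sums $r_i$ and column sums $c_j$ has $(\pi_Wz)_{ij}=(\frac{r_i}3-\frac19)+(\frac{c_j}3-\frac19)$, because subtracting this matrix and $\frac19\mathbf{1}$ from $z$ leaves all row and column sums $0$. Therefore
\[
\|\pi_Wz\|^2=\tfrac13\sum_i\bigl(r_i-\tfrac13\bigr)^2+\tfrac13\sum_j\bigl(c_j-\tfrac13\bigr)^2=\tfrac13\bigl(\|r\|^2+\|c\|^2-\tfrac23\bigr).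
\]
As $r$ and $c$ are nonzero integral vectors, this is smallest when both are unit vectors. So $w=\pi_W(E_{11})=\pi_W(E_{11}+ku)$ is a shortest vector of $\pi_W(L_1)$. An integral point of $P(E_{11}+ku)$ projects to a point of $\pi_W(L_1)$ inside $\operatorname{conv}(\Gamma w)$, and by Lemma~\ref{lem:sc} it projects to one of the nine vertices $\pi_W(E_{ij})$, with all weight on that vertex.

\section{Progressions of core points}\label{sec:rational}

Throughout this section $\Gamma$ is transitive. We prove case (III).

\begin{proposition}\label{prop:rational}
If $\mathbf{1}^\perp$ is reducible over $\mathbb{Q}$, there are $y\in L_1$ and $0\ne u\in\mathbb{Z}^n\cap\mathbf{1}^\perp$ such that $y+ku$ is a core point for every $k\in\mathbb{Z}$.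
\end{proposition}

A \emph{rational splitting} is an orthogonal decomposition $\mathbb{R}^n=\mathbb{R}\mathbf{1}\oplus U\oplus W$ with $U$ and $W$ nonzero, rational and invariant. It exists under the hypothesis of the proposition: take a proper nonzero rational invariant subspace $W$ of $\mathbf{1}^\perp$ and $U=W^\perp\cap\mathbf{1}^\perp$. We give three constructions of progressions and then show that one of them always applies.

\subsection*{Shortest projections}
A shortest vector $w$ of $\pi_W(L_1)$ exists for every rational splitting, because $\pi_W(L_1)$ is discrete. In the grid only one orbit point lay over $w$. In general the stabilizer $H$ of $w$ can move a point $y$ over $w$, and strict convexity in $W$ only confines an integral point of $P(y)$ to an image of the smaller polytope $\operatorname{conv}(Hy)$. So this smaller polytope must be lattice-free, which Lemma~\ref{lem:descent} arranges, and it must remain so along the progression. This holds when $H$ fixes $u$, since then $\operatorname{conv}(Hy)$ is merely translated.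

\begin{lemma}\label{lem:short}
Let $\mathbb{R}\mathbf{1}\oplus U\oplus W$ be a rational splitting, let $w$ have minimal norm in $\pi_W(L_1)$, and let $H=\{\gamma\in\Gamma:\gamma w=w\}$. Let $u\in U\cap\mathbb{Z}^n$ be fixed by $H$. Then there is $y\in L_1$ such that $y+ku$ is a core point for every $k\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
Choose $z\in L_1$ with $\pi_W(z)=w$. Since $\pi_W(hz)=hw=w$ for $h\in H$, all points of $\operatorname{conv}(Hz)$ have coordinate sum $1$ and $W$-projection $w$. Lemma~\ref{lem:descent} gives an integral point $y$ of $\operatorname{conv}(Hz)$ with $\operatorname{conv}(Hy)\cap\mathbb{Z}^n=Hy$. Fix $k$ and put $y_k=y+ku$. Since $u\in U$, we have $y_k\in L_1$ and $\pi_W(y_k)=w$.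

Let $x=\sum_\gamma\lambda_\gamma\,\gamma y_k$ be an integral convex combination. Then $x\in L_1$, so $\pi_W(x)=\sum_\gamma\lambda_\gamma\,\gamma w$ has norm at least $\|w\|$. By Lemma~\ref{lem:sc}, the vectors $\gamma w$ with $\lambda_\gamma>0$ coincide, so these $\gamma$ lie in one coset $\gamma_0H$. As $H$ fixes $u$,
\[
\gamma_0^{-1}x\in\operatorname{conv}(Hy_k)=\operatorname{conv}(Hy)+ku .
\]
The point $\gamma_0^{-1}x-ku$ is integral and lies in $\operatorname{conv}(Hy)$, so it equals $hy$ for some $h\in H$. Then $x=\gamma_0(hy+ku)=\gamma_0h\,y_k\in\Gamma y_k$.
\end{proof}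

\subsection*{Separating sets}

\begin{lemma}\label{lem:sep}
Let $U\subseteq\mathbf{1}^\perp$ be a nonzero rational invariant subspace. Suppose that for all $i\ne j$ in $[n]$ there is a set $B\subseteq[n]$ with $\chi_B\perp U$ that contains exactly one of $i,j$. Let $N\ge1$ be an integer such that $N\pi_U$ is integral, and put $u=N\pi_U(e_1)$. Then $u\ne0$, and $e_1+ku$ is a core point for every $k\in\mathbb{Z}$.
\end{lemma}

\begin{proof}
The vectors $\pi_U(e_i)$ span $U\ne0$ and form one $\Gamma$-orbit, so none of them is $0$. The orbit of $e_1+ku$ consists of the points $e_i+kN\pi_U(e_i)$, $i\in[n]$. Let $x=\sum_i\mu_i(e_i+kN\pi_U(e_i))$ be an integral convex combination. If $\chi_B\perp U$, then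
\[
\langle x,\chi_B\rangle=\sum_{i\in B}\mu_i\in\mathbb{Z}\cap[0,1]=\{0,1\},
\]
so $B$ contains all or none of the indices $i$ with $\mu_i>0$. By hypothesis there is only one such index, and $x$ is in the orbit.
\end{proof}

\subsection*{Blocks}

\begin{lemma}\label{lem:blocks}
Let $\Gamma$ have a block system with blocks of size $m$, $1<m<n$, and let $B$ be the block containing $1$. Then $e_1+j\chi_B$ is a core point for every $j\in\mathbb{Z}$. In particular, $u=\frac nm\chi_B-\mathbf{1}$ is a nonzero vector of $\mathbb{Z}^n\cap\mathbf{1}^\perp$, and $e_1+ku$ is a core point for every $k\in\mathbb{Z}$.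
\end{lemma}

\begin{proof}
Write $B(i)$ for the block containing $i$. The orbit of $e_1+j\chi_B$ consists of the points $e_i+j\chi_{B(i)}$, $i\in[n]$. Let $x=\sum_i\mu_i(e_i+j\chi_{B(i)})$ be an integral convex combination. Its coordinates are
\[
x_i=\mu_i+j\sum_{l\in B(i)}\mu_l ,
\]
so $\mu_i-\mu_{i'}=x_i-x_{i'}\in\mathbb{Z}\cap[-1,1]$ whenever $i,i'$ lie in one block. If such a difference is nonzero, some $\mu_i$ equals $1$ and $x$ is in the orbit. Otherwise $\mu$ has a constant value $c_{B'}$ on each block $B'$. Then $\sum_{B'}c_{B'}=1/m$ and $x_i=c_{B(i)}(1+jm)$. Summing $x_i$ over one representative $i$ of each block gives $(1+jm)/m\in\mathbb{Z}$, which is impossible for $m\ge2$.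

The vector $u$ is integral since $m\mid n$, it has $\sigma(u)=0$, and it is nonzero since $B\ne[n]$. Finally, $e_1+ku$ is the translate of $e_1+\frac{kn}m\chi_B$ by $-k\mathbf{1}$.
\end{proof}

For the dihedral group of Section~\ref{sec:intro} and $B=\{1,3\}$ we get $u=(1,-1,1,-1)$ and the core points $(1+k,-k,k,-k)$. The lemma also reproves (b).

\subsection*{Choosing the splitting}
Lemma~\ref{lem:short} is empty when $w=0$: then $H=\Gamma$, which fixes no nonzero vector of $U$. This happens. Let $S_2\times S_3$ act on $2\times3$ matrices, let $W$ consist of the matrices with all row and column sums $0$, and let $\mathbb{R}\mathbf{1}\oplus U$ consist of the matrices $(a_i+b_j)$. For $a=(1,0)$ and $b=(-1,0,0)$ we get the matrix with rows $(0,1,1)$ and $(-1,0,0)$, which lies in $L_1$ and has $W$-projection $0$. It cannot happen on both sides of a splitting.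

\begin{lemma}\label{lem:swap}
For a rational splitting $\mathbb{R}\mathbf{1}\oplus U\oplus W$, at least one of the sets $\pi_U(L_1)$ and $\pi_W(L_1)$ does not contain $0$.
\end{lemma}

\begin{proof}
Otherwise $L_1$ contains points $x=\frac1n\mathbf{1}+a$ and $\tilde x=\frac1n\mathbf{1}+b$ with $a\in U$ and $b\in W$. Then $\langle x,\tilde x\rangle=\frac1n$, which is not an integer for $n\ge2$, although $x$ and $\tilde x$ are integral.
\end{proof}

Even when $w\ne0$, its stabilizer may fix no nonzero vector of $U$. For the dihedral group take $W=\mathbb{R}(1,-1,1,-1)$, so that $U$ is spanned by $(1,0,-1,0)$ and $(0,1,0,-1)$. For $z\in L_1$ the integer $z_1-z_2+z_3-z_4$ is odd, so $w=\pm\frac14(1,-1,1,-1)$. Its stabilizer is generated by $(1\,3)$ and $(2\,4)$, and it fixes only vectors $(a,b,a,b)$, none of which lies in $U\setminus\{0\}$. But this failure produces what the other two lemmas need: the indicator vectors of the orbits of $H$ are orthogonal to $U$.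

\begin{proof}[Proof of Proposition~\ref{prop:rational}]
Take a rational splitting, named by Lemma~\ref{lem:swap} so that $0\notin\pi_W(L_1)$. Let $w\ne0$ have minimal norm in $\pi_W(L_1)$, and let $H$ be its stabilizer. The space of $H$-fixed vectors is spanned by the indicator vectors of the orbits of $H$ on $[n]$. It is therefore rational, and so is its intersection $F$ with $U$.

If $F\ne0$, choose a nonzero integral $u\in F$ and apply Lemma~\ref{lem:short}.

Let $F=0$. The group $H$ fixes $w$, which is nonzero and orthogonal to $\mathbf{1}$, hence not constant. So $H$ is not transitive, and an orbit $O$ of $H$ satisfies $\emptyset\ne O\ne[n]$. The vector $\pi_U(\chi_O)$ is $H$-fixed and lies in $U$, so it is $0$. Consider the family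
\[
\mathcal{B}=\{B\subseteq[n]:\chi_B\perp U\},
\]
which contains $O$ and is $\Gamma$-invariant because $U$ is. Define $i\sim j$ if every $B\in\mathcal{B}$ contains both or neither of $i,j$. This is a $\Gamma$-invariant equivalence relation, so its classes form a block system, with blocks of size $m$, say. Since $O\in\mathcal{B}$ is neither empty nor $[n]$, we have $m<n$. If $m=1$, the sets in $\mathcal{B}$ separate the points of $[n]$, and Lemma~\ref{lem:sep} applies. If $1<m<n$, Lemma~\ref{lem:blocks} applies. In both cases $y=e_1$.
\end{proof}

\section{Core points from units}\label{sec:units}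

In case (II), Proposition~\ref{prop:finite}(ii) rules out progressions, so a different source of core points is needed. A symmetry of the lattice that commutes with $\Gamma$ carries the standard simplex to another lattice-free orbit polytope.

\begin{lemma}\label{lem:unimod}
Let $\Gamma$ be transitive and let $A\in GL_n(\mathbb{Z})$ commute with $\Gamma$. Then $Ae_1$ is a core point, and $A$ is determined by $Ae_1$.
\end{lemma}

\begin{proof}
We have $\gamma Ae_1=Ae_{\gamma(1)}$. So $Ae_1$ determines every column of $A$, and $\Gamma Ae_1=A\{e_1,\dots,e_n\}$. The integral points of the simplex $\operatorname{conv}\{e_1,\dots,e_n\}$ are its vertices, and $A\mathbb{Z}^n=\mathbb{Z}^n$. Hence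
\[
P(Ae_1)\cap\mathbb{Z}^n=A\bigl(\operatorname{conv}\{e_1,\dots,e_n\}\cap\mathbb{Z}^n\bigr)=\Gamma Ae_1 .\qedhere
\]
\end{proof}

\begin{example}\label{ex:pentagon}
Let $\Gamma$ be generated by the cyclic shift $T$ of $\mathbb{R}^5$. On $\mathbf{1}^\perp$ the characteristic polynomial of $T$ is $X^4+X^3+X^2+X+1$. It is irreducible over $\mathbb{Q}$ and has two real quadratic factors, so $\Gamma$ is in case (II). Let $A=T+T^{-1}-I$. Expanding and using $T^5=I$ gives
\[
(T+T^{-1}-I)(T^2+T^{-2}-I)=T^3+T^{-3}-T^2-T^{-2}+I=I,
\]
so $A\in GL_5(\mathbb{Z})$. Each column of $A$ sums to $1$, so $A$ preserves $\sigma$. The eigenvalue $2\cos(4\pi/5)-1<-1$ shows that $A$ has infinite order. Thus the points $A^ke_1$ are infinitely many core points in $L_1$, starting with $Ae_1=(-1,1,0,0,1)$ and $A^2e_1=(3,-2,1,1,-2)$.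
\end{example}

In general we must produce infinitely many such $A$. We first do this on $\mathbf{1}^\perp$. Let $M=\mathbb{Z}^n\cap\mathbf{1}^\perp$. The vectors $e_i-e_n$, $i<n$, form a $\mathbb{Z}$-basis of $M$ and an $\mathbb{R}$-basis of $\mathbf{1}^\perp$. In this basis, linear maps of $\mathbf{1}^\perp$ are real matrices of size $n-1$, and $\Gamma$ acts by integral matrices. Let $D_{\mathbb{R}}$, $D$ and $\mathcal{O}$ be the rings of real, rational and integral matrices that commute with $\Gamma$. Thus $\mathcal{O}$ consists of the $a\in D_{\mathbb{R}}$ with $aM\subseteq M$. Commuting with $\Gamma$ is a homogeneous linear system with integer coefficients, so $D_{\mathbb{R}}$ has a basis of integral matrices, and $\mathcal{O}$ is a lattice of full rank $d=\dim D_{\mathbb{R}}$ in $D_{\mathbb{R}}$. Let $\mathcal{O}^\times$ be the group of $\varepsilon\in\mathcal{O}$ that have an inverse in $\mathcal{O}$.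

For $a\in D_{\mathbb{R}}$ let $\mathrm{N}(a)$ be the determinant of the map $x\mapsto ax$ on $D_{\mathbb{R}}$. This function is continuous and multiplicative. It is integer valued on $\mathcal{O}$, because $a\mathcal{O}\subseteq\mathcal{O}$ for $a\in\mathcal{O}$. We use Minkowski's theorem: if $\Lambda$ is a lattice of full rank in $\mathbb{R}^d$, every centrally symmetric convex set of volume greater than $2^d$ times the covolume of $\Lambda$ contains a nonzero point of $\Lambda$.

\begin{proposition}\label{prop:units}
If $\mathbf{1}^\perp$ is irreducible over $\mathbb{Q}$ and reducible over $\mathbb{R}$, then $\mathcal{O}^\times$ is infinite.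
\end{proposition}

The idea is to find elements of $\mathcal{O}$ with bounded $\mathrm{N}$ but of more and more distorted shape. Only finitely many left ideals are generated by such elements, and two generators of the same left ideal differ by a unit.

\begin{proof}
\emph{The two hypotheses.} Irreducibility over $\mathbb{Q}$ makes $D$ a division algebra (Schur's lemma): the kernel of $0\ne a\in D$ is a rational invariant subspace other than $\mathbf{1}^\perp$, so it is $0$, and $a^{-1}$ is again rational and commutes with $\Gamma$. Hence $\mathrm{N}(a)\ne0$ for $0\ne a\in D$. Reducibility over $\mathbb{R}$ gives an idempotent $e\ne0,1$ in $D_{\mathbb{R}}$, namely the orthogonal projection onto a proper nonzero invariant subspace. Then $D_{\mathbb{R}}=eD_{\mathbb{R}}\oplus(1-e)D_{\mathbb{R}}$, with dimensions $\alpha>0$ and $\beta>0$. Left multiplication by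
\[
g_t=t^{\beta}e+t^{-\alpha}(1-e),\qquad t>0,
\]
is the scalar $t^\beta$ on the first summand and $t^{-\alpha}$ on the second. So $\mathrm{N}(g_t)=t^{\alpha\beta}t^{-\alpha\beta}=1$, while $g_t$ is unbounded as $t\to\infty$.

\emph{Elements of bounded $\mathrm{N}$.} Let $\|\cdot\|$ be the operator norm on $D_{\mathbb{R}}$, so that $\|ab\|\le\|a\|\,\|b\|$. Choose $C$ such that the ball $\{\|x\|\le C\}$ has volume greater than $2^d$ times the covolume of $\mathcal{O}$, and let $C'$ be the maximum of $|\mathrm{N}|$ on this ball. Since $\mathrm{N}(g_t)=1$, the lattice $g_t\mathcal{O}$ has the same covolume as $\mathcal{O}$. Minkowski's theorem gives $0\ne a_t\in\mathcal{O}$ with $\|g_ta_t\|\le C$. Then $\mathrm{N}(a_t)=\mathrm{N}(g_ta_t)$ is a nonzero integer of absolute value at most $C'$.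

\emph{Finitely many left ideals.} Let $0\ne a\in\mathcal{O}$, and let $X^d+c_{d-1}X^{d-1}+\dots+c_0$ be the characteristic polynomial of $x\mapsto ax$. Its coefficients are integers and $c_0=\pm\mathrm{N}(a)$. The Cayley--Hamilton theorem, applied to $x=1$, gives
\[
c_0\cdot1=-(a^{d-1}+c_{d-1}a^{d-2}+\dots+c_1)\,a\in\mathcal{O}a .
\]
Hence $\mathrm{N}(a)\mathcal{O}\subseteq\mathcal{O}a\subseteq\mathcal{O}$. For each integer $m\ne0$ the group $\mathcal{O}/m\mathcal{O}$ is finite, so finitely many subgroups lie between $m\mathcal{O}$ and $\mathcal{O}$. As $\mathrm{N}(a_t)$ takes finitely many values, the left ideals $\mathcal{O}a_t$, $t>0$, form a finite set $\{\mathcal{O}b_1,\dots,\mathcal{O}b_r\}$ with nonzero $b_i\in\mathcal{O}$.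

\emph{Units.} If $\mathcal{O}a_t=\mathcal{O}b_i$, then $a_t=\varepsilon_tb_i$ and $b_i=\varepsilon_t'a_t$ with $\varepsilon_t,\varepsilon_t'\in\mathcal{O}$. Since $a_t$ and $b_i$ are invertible in $D$, we get $\varepsilon_t\varepsilon_t'=\varepsilon_t'\varepsilon_t=1$, so $\varepsilon_t\in\mathcal{O}^\times$. Now $g_t=(g_ta_t)\,b_i^{-1}\varepsilon_t^{-1}$, and therefore
\[
\|g_t\|\le C\cdot\max_i\|b_i^{-1}\|\cdot\|\varepsilon_t^{-1}\| .
\]
The left side is unbounded, so the units $\varepsilon_t^{-1}$ take infinitely many values.
\end{proof}

Neither hypothesis can be dropped. For $S_n$, the ring $D_{\mathbb{R}}$ consists of scalars and $\mathcal{O}^\times=\{\pm1\}$. For the $3\times3$ grid, a unit has the form $a\pi_U+b\pi_W$ with $a,b\in\mathbb{Q}$; these are rational eigenvalues of an integral matrix with integral inverse, so $a,b\in\{\pm1\}$.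

It remains to extend units from $\mathbf{1}^\perp$ to $\mathbb{R}^n$. The difficulty is that $\mathbb{Z}^n$ is larger than $\mathbb{Z}\mathbf{1}\oplus M$, so the extension that fixes $\mathbf{1}$ need not be integral. A congruence condition modulo $n$ repairs this.

\begin{proposition}\label{prop:caseII}
If $\Gamma$ is transitive and $\mathbf{1}^\perp$ is irreducible over $\mathbb{Q}$ and reducible over $\mathbb{R}$, then $L_1$ contains infinitely many core points.
\end{proposition}

\begin{proof}
The group $\mathcal{O}^\times$ acts on the finite group $M/nM$. The kernel $K$ of this action has finite index, so it is infinite by Proposition~\ref{prop:units}. For $\varepsilon\in K$ let $A_\varepsilon$ be the linear map of $\mathbb{R}^n$ that fixes $\mathbf{1}$ and equals $\varepsilon$ on $\mathbf{1}^\perp$. It commutes with $\Gamma$ and preserves $\sigma$. For $z\in\mathbb{Z}^n$ put $v=nz-\sigma(z)\mathbf{1}\in M$. Then $\varepsilon v=v+n\tilde v$ with $\tilde v\in M$, and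
\[
A_\varepsilon z=\tfrac1n\bigl(\sigma(z)\mathbf{1}+\varepsilon v\bigr)=z+\tilde v\in\mathbb{Z}^n .
\]
As $\varepsilon^{-1}\in K$, the inverse $A_\varepsilon^{-1}=A_{\varepsilon^{-1}}$ is integral too, so $A_\varepsilon\in GL_n(\mathbb{Z})$. By Lemma~\ref{lem:unimod}, the points $A_\varepsilon e_1\in L_1$, $\varepsilon\in K$, are core points, and they are pairwise different.
\end{proof}

\section{The trichotomy and the role of the first layer}\label{sec:final}

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:tri}]
Irreducibility over $\mathbb{R}$ implies irreducibility over $\mathbb{Q}$, so the conditions on $\mathbf{1}^\perp$ in (I), (II), (III) are exclusive and exhaustive. By Lemma~\ref{lem:cameron}, case (I) is the case of $2$-homogeneous groups. The assertions about core points are Proposition~\ref{prop:finite}(i) in case (I), Propositions~\ref{prop:caseII} and \ref{prop:finite}(ii) in case (II), and Proposition~\ref{prop:rational} in case (III).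

In cases (II) and (III) the layer $L_1$ contains infinitely many core points; in case (III) these are the points $y+ku$, which lie in $L_1$ because $\sigma(u)=0$. Different points of $L_1$ are not translates of each other by multiples of $\mathbf{1}$. This proves Theorem~\ref{thm:main}, and it shows that $L_1$ contains only finitely many core points in case (I). Finally, a progression with infinitely many core points exists in case (III), and Proposition~\ref{prop:finite}(ii) excludes it in cases (I) and (II).
\end{proof}

\begin{remark}
For Theorem~\ref{thm:main} alone, fact (c) can replace Section~\ref{sec:units}. In case (II) there is an irreducible invariant subspace $0\ne V\subsetneq\mathbf{1}^\perp$. It is not rational, so it is an irrational invariant subspace, and (c) applies.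
\end{remark}

Some layers never contain many core points. If $\Gamma$ is transitive and $n\mid s$, the barycenter $\frac sn\mathbf{1}$ of an orbit in $L_s$ is an integral point of its orbit polytope and is fixed by $\Gamma$. So $\frac sn\mathbf{1}$ is the only core point in $L_s$. The next result shows that finiteness can also occur when $n\nmid s$ and the group is not $2$-homogeneous.

\begin{proposition}\label{prop:layer}
Let $\Gamma\le S_4$ be the stabilizer of the partition $\{\{1,3\},\{2,4\}\}$, which is dihedral of order $8$, transitive and not $2$-homogeneous. Every core point in $L_2$ lies in $\Gamma(1,1,0,0)\cup\Gamma(1,0,1,0)$. In contrast, $L_1$ contains infinitely many core points.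
\end{proposition}

\begin{proof}
The statement about $L_1$ follows from Lemma~\ref{lem:blocks}. Let $x\in L_2$ be a core point, and put $p=x_1+x_3$ and $q=x_2+x_4$, so $p+q=2$. It suffices to find $(1,1,0,0)$ or $(1,0,1,0)$ in $P(x)$, since this point then lies in $\Gamma x$. The transpositions $(1\,3)$ and $(2\,4)$ belong to $\Gamma$, and the images of $x$ under the group they generate span the rectangle of all points
\[
\bigl(\tfrac p2+a,\ \tfrac q2+b,\ \tfrac p2-a,\ \tfrac q2-b\bigr),\qquad |a|\le\tfrac12|x_1-x_3|,\quad |b|\le\tfrac12|x_2-x_4| .
\]
We also use $\tau=(1\,2)(3\,4)\in\Gamma$.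

Let $p$ and $q$ be odd. Then $x_1-x_3$ and $x_2-x_4$ are odd, so $a=b=\frac12$ is allowed, and $P(x)$ contains $\frac12(p+1,q+1,p-1,q-1)$. The midpoint of this point and its image under $\tau$ is $\frac14(p+q+2,\,p+q+2,\,p+q-2,\,p+q-2)=(1,1,0,0)$.

Let $p$ and $q$ be even, and put $c=p/2\in\mathbb{Z}$. Taking $a=b=0$ gives the point $(c,1-c,c,1-c)$, whose image under $\tau$ is $(1-c,c,1-c,c)$. The segment between them consists of the points $(t,1-t,t,1-t)$ with $t$ between $c$ and $1-c$. One of these two integers is at most $0$ and the other is at least $1$, so $t=1$ occurs and gives $(1,0,1,0)$.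
\end{proof}

This example shows where the proof of Proposition~\ref{prop:rational} uses the first layer. In $L_s$ the inner product in Lemma~\ref{lem:swap} equals $s^2/n$, which is the integer $1$ for $s=2$ and $n=4$. With the splitting of Section~\ref{sec:rational}, the point $(1,1,0,0)=\frac12\mathbf{1}+\frac12(1,1,-1,-1)$ has $W$-projection $0$ and the point $(1,0,1,0)=\frac12\mathbf{1}+\frac12(1,-1,1,-1)$ has $U$-projection $0$. So in $L_2$ the shortest projection vanishes on both sides of the splitting.

\begin{thebibliography}{1}

\bibitem{HRS}
Katrin Herr, Thomas Rehn, and Achill Sch\"urmann,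
\emph{On Lattice-Free Orbit Polytopes},
arXiv:1401.3638 (2014).

\end{thebibliography}
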